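\title{The genus of a curve with irreducible canonical representation is bounded in each characteristic}

\begin{abstract}
Let $k$ be an algebraically closed field of characteristic $p>0$. We prove that a smooth projective curve over $k$ whose automorphism group acts irreducibly on the regular $1$-forms has genus at most $\max(1.2\cdot10^9,\,3p^4)$. This answers a question of Hortsch in the negative, for every $p$ and $k$. Irreducibility forces the Cartier operator to be zero or bijective. In the first case the genus is at most $p(p-1)/2$, a value attained by the Hermitian curve for $p\ge3$. In the second case the curve is ordinary, the forms with simple poles at the wildly ramified points make up a projective module, and Schur's lemma turns into a strong restriction on how the wild inertia groups intersect. For large genus this restriction is incompatible with the Riemann--Hurwitz formula.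
\end{abstract}

\section{Introduction}

Let $p$ be a prime and $k$ an algebraically closed field of characteristic $p$. A \emph{curve} is a smooth, projective, connected curve over $k$. The automorphism group of a curve $X$ of genus $g$ acts on the $g$-dimensional space
\[
M=H^0(X,\Omega^1_{X/k})
\]
of regular $1$-forms; this is the \emph{canonical representation} of $\operatorname{Aut}_k(X)$. For $g\ge2$ the group is finite. Irreducibility of $M$ is an extreme form of symmetry: no proper linear subsystem of the canonical system is invariant. It also requires a large group. If a finite group $G$ acts irreducibly on $M$, then $k[G]\to\operatorname{End}_k(M)$ is onto by Burnside's theorem, and so $|G|\ge g^2$.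

Over an algebraically closed field of characteristic zero the same inequality holds, and the Hurwitz bound $|G|\le84(g-1)$ turns it into $g\le82$. In characteristic $p>2$ the curve $y^2=x^p-x$ has genus $(p-1)/2$ and irreducible canonical representation, so no bound holds for all $p$ at once. But for fixed $p$ this family provides a single curve. This leads to the question posed by Hortsch \cite{Hortsch}.

\medskip
\noindent\textbf{Question.} \emph{Fix $p$ and $k$. Is the set of genera of curves over $k$ with irreducible canonical representation unbounded?}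
\medskip

Counting alone suggests the answer yes. For $q=p^a$ the plane curve $x_1^{q+1}+x_2^{q+1}+x_3^{q+1}=0$ has genus $q(q-1)/2$, and $SU_3(q)$, of order $q^3(q^2-1)(q^3+1)$, acts on it with a kernel of at most three scalar matrices. The group has order comparable with $g^4$, far more than $g^2$. However, in characteristic $p$ the space $M$ carries an extra equivariant structure, the Cartier operator $\mathcal C$, and it makes the canonical representation of these curves reducible as soon as $q>p$ (Example~\ref{ex:herm}). The answer to the Question is in fact no, for every $p$, including $p=2$, and every $k$.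

\begin{theorem}\label{thm:main}
Let $X$ be a curve of genus $g\ge2$ over $k$, let $G\le\operatorname{Aut}_k(X)$ be any subgroup, and suppose that $M=H^0(X,\Omega^1_{X/k})$ is an irreducible $k[G]$-module. Then one of the following holds.
\begin{enumerate}
\item[(a)] The Cartier operator vanishes on $M$, and $g\le p(p-1)/2$.
\item[(b)] $X$ is ordinary and $g<\max(1.2\cdot10^9,\,3p^4)$.
\end{enumerate}
\end{theorem}

The bound in (a) is Ekedahl's \cite{Ekedahl}; we include a full proof of the weaker bound $g\le(p-1)^2$, which suffices for the Question. Taking $G=\operatorname{Aut}_k(X)$ and noting that $(p-1)^2<3p^4$, we obtain: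

\begin{corollary}\label{cor:answer}
For every prime $p$ and every algebraically closed field $k$ of characteristic $p$, a curve over $k$ with irreducible canonical representation has genus $g\le\max(1.2\cdot10^9,\,3p^4)$.
\end{corollary}

\begin{theorem}\label{thm:herm}
For $p\ge3$ the Hermitian curve $x_1^{p+1}+x_2^{p+1}+x_3^{p+1}=0$, of genus $p(p-1)/2$, has irreducible canonical representation and lies in case \textup{(a)} of Theorem~\ref{thm:main}. So the largest genus of a curve with irreducible canonical representation lies between $p(p-1)/2$ and $\max(1.2\cdot10^9,\,3p^4)$.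
\end{theorem}

The proof runs as follows. The kernel of $\mathcal C$ is a submodule, so $\mathcal C$ is zero or bijective; the first case and Theorem~\ref{thm:herm} are treated in Section~\ref{sec:cartier}. In the second case $X$ is ordinary, and this keeps wild ramification as mild as possible (Section~\ref{sec:ordinary}, which also contains a curve of genus $3$ on which the whole argument can be watched). For large $g$ the Riemann--Hurwitz formula leaves exactly one wildly ramified orbit $S$ and one tamely ramified orbit, and ties all numerical data to the order $q$ of the wild inertia group $P$; in particular $g<3q^2$ (Section~\ref{sec:RH}). Every nontrivial normal subgroup of $G$ has index prime to $p$ (Section~\ref{sec:normal}). The central step is Section~\ref{sec:proj}: the module $H^0(X,\Omega^1(S))$ is projective, it links $M$ to the permutation module $k[S]$, and $\operatorname{End}_G(M)=k$ then limits the intersections of the conjugates of $P$. Section~\ref{sec:partial} shows that distinct conjugates of $P$ meet trivially. In Sections~\ref{sec:TI} and~\ref{sec:pf}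 this leads, case by case, to a quotient of order $p$, to a subgroup $PSL_2$, or to an explicit genus formula, and each outcome contradicts the earlier sections. The classification of finite simple groups enters only through Theorem~\ref{thm:TI}.

\section{Tools}\label{sec:tools}

For a group $\Gamma$ we write $\Gamma^\#=\Gamma\setminus\{1\}$; $O_p(\Gamma)$ and $O_{p'}(\Gamma)$ are the largest normal $p$-subgroup and the largest normal subgroup of order prime to $p$. The genus of a curve $Y$ is $g(Y)$.

\subsection{Ramification}
Let a finite group $\Gamma$ act faithfully on a curve $X$, and on functions and forms by $\sigma f=f\circ\sigma^{-1}$. Put $Y=X/\Gamma$. For a point $y\in X$ with stabilizer $\Gamma_y$ and local parameter $t$, the ramification groups are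
\[
\Gamma_{y,i}=\{\sigma\in\Gamma_y:\operatorname{ord}_y(\sigma t-t)\ge i+1\},\qquad i\ge0 .
\]
The expansion $\sigma t=\theta_0(\sigma)t+\cdots$ defines a homomorphism $\theta_0\colon\Gamma_y\to k^*$ with kernel $\Gamma_{y,1}$, which is a $p$-group; so $\Gamma_{y,1}$ consists of the $p$-elements of $\Gamma_y$ and has a cyclic complement of order prime to $p$. The expansion $\tau t=t+\theta_1(\tau)t^2+\cdots$ defines a homomorphism $\theta_1\colon\Gamma_{y,1}\to(k,+)$ with kernel $\Gamma_{y,2}$, and $\theta_1(\sigma\tau\sigma^{-1})=\theta_0(\sigma)\theta_1(\tau)$ for $\sigma\in\Gamma_y$ \cite[IV, Prop.~9]{Serre}. The different exponent at $y$ is $d_y=\sum_{i\ge0}(|\Gamma_{y,i}|-1)$. Pullback identifies the meromorphic forms on $Y$ with the $\Gamma$-invariant meromorphic forms on $X$; a form of order $n$ at the image of $y$ pulls back to a form of order $|\Gamma_y|n+d_y$ at $y$. The Riemann--Hurwitz formula reads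
\begin{equation}\label{eq:RH}
2g(X)-2=|\Gamma|\,(2g(Y)-2)+\sum_{y\in X}d_y .
\end{equation}

\subsection{The Cartier operator and the $p$-rank}
Let $t$ be a separating element of $k(X)$. Every meromorphic form is uniquely $\omega=\sum_{i=0}^{p-1}f_i^{\,p}t^i\,dt$ with $f_i\in k(X)$, and $\mathcal C\omega=f_{p-1}\,dt$ does not depend on $t$. Thus $\mathcal C$ is additive, satisfies $\mathcal C(f^p\omega)=f\,\mathcal C\omega$, kills exact forms and commutes with automorphisms. In a local parameter it sends $\sum a_nt^n\,dt$ to $\sum a_{pn+p-1}^{1/p}t^n\,dt$, so it preserves $M$. The \emph{$p$-rank} $\gamma(X)\le g(X)$ is defined by $\operatorname{Jac}(X)[p](k)\cong(\mathbb Z/p)^{\gamma(X)}$, and $X$ is \emph{ordinary} if $\gamma(X)=g(X)$; this holds if and only if $\mathcal C$ is bijective on $M$. For a $p$-group $\Pi$ acting faithfully on $X$ the Deuring--Shafarevich formula states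
\begin{equation}\label{eq:DS}
\gamma(X)-1=|\Pi|\,(\gamma(X/\Pi)-1)+\sum_{y\in X}(|\Pi_y|-1).
\end{equation}

\subsection{Finite groups}
Let $\Gamma$ be a finite group.
\begin{enumerate}
\item[(G1)] A $p$-subgroup $\Pi$ that is a Sylow subgroup of $N_\Gamma(\Pi)$ is a Sylow subgroup of $\Gamma$, because a proper subgroup of a $p$-group is properly contained in its normalizer.
\item[(G2)] \emph{Schur--Zassenhaus.} An abelian normal subgroup whose order is prime to its index has a complement, and all complements are conjugate.
\item[(G3)] \emph{Transfer.} A homomorphism $\lambda$ from $\Lambda\le\Gamma$ to an abelian group $B$ yields a homomorphism $V\colon\Gamma\to B$ with $V(u)=\prod_i\lambda(\sigma_i^{-1}u^{n_i}\sigma_i)$, where the cosets $\sigma_i\Lambda$ represent the cycles of $u$ on $\Gamma/\Lambda$ and $n_i$ are their lengths. If $\Pi$ is an abelian Sylow $p$-subgroup, then $\Pi\cap\Gamma'=[\Pi,N_\Gamma(\Pi)]$. If moreover $N_\Gamma(\Pi)=\Pi$, then $\Gamma=K\Pi$ for a normal subgroup $K$ of order prime to $p$, a \emph{normal $p$-complement} (Burnside).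
\item[(G4)] \emph{Coprime action} \cite[8.3.4]{KS}. If a noncyclic abelian $p$-group $B$ acts on a group $K$ of order prime to $p$, then $K=\langle C_K(b):b\in B^\#\rangle$. If $B$ is elementary abelian, then $K=\langle C_K(B_0):|B:B_0|\le p\rangle$. The second statement is trivial for cyclic $B$ (take $B_0=1$) and follows by induction on $|B|$, applied to $B/\langle b\rangle$ acting on $C_K(b)$.
\item[(G5)] \emph{Frobenius.} If $\Gamma$ acts transitively on a finite set and only the identity fixes two points, then the identity and the fixed-point-free elements form a normal subgroup that acts regularly.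
\item[(G6)] For $q=p^a\ge4$ the simple group $PSL_2(q)$ has order $q(q^2-1)/\gcd(2,q-1)$ and $q+1$ Sylow $p$-subgroups, of order $q$; their normalizers have order $q(q-1)/\gcd(2,q-1)$. Its automorphism group $P\Gamma L_2(q)$ has order $a\,q(q^2-1)$.
\end{enumerate}
A subgroup is \emph{TI} if any two distinct conjugates of it meet trivially. The Sylow $p$-subgroups of $PSL_2(q)$, each the group of translations fixing one point of $\mathbb P^1(\mathbb F_q)$, are elementary abelian and TI. We need the converse.

\begin{theorem}\label{thm:TI}
Let $K$ be a nonabelian finite simple group with an elementary abelian TI Sylow $p$-subgroup $\Pi$ of order at least $p^3$. Then $K\cong PSL_2(|\Pi|)$.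
\end{theorem}

\begin{proof}
The proper subgroup $N=N_K(\Pi)$ is strongly $p$-embedded: $p$ divides $|N|$, and for $\sigma\notin N$ the $p$-elements of $N\cap\sigma N\sigma^{-1}$ lie in $\Pi\cap\sigma\Pi\sigma^{-1}=1$. As $\Pi$ is noncyclic, \cite[Thm.~7.6.1]{GLS} (for $p=2$: \cite{Bender}) shows that $K$ is one of $PSL_2(p^n)$ $(n\ge2)$, $PSU_3(p^n)$, $Sz(2^n)$ $(p=2)$, ${}^2G_2(3^n)$ $(p=3)$, $A_{2p}$ $(p\ge5)$, $PSL_3(4)$ or $M_{11}$ $(p=3)$, ${}^2F_4(2)'$, $McL$ or $Fi_{22}$ $(p=5)$, $J_4$ $(p=11)$. The Sylow $p$-subgroups of $PSU_3$, $Sz$, ${}^2G_2$, $McL$, $J_4$ are nonabelian, and those of $A_{2p}$, $PSL_3(4)$, $M_{11}$, ${}^2F_4(2)'$, $Fi_{22}$ have order $p^2$. So $K\cong PSL_2(p^n)$ with $p^n=|\Pi|$.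
\end{proof}

\section{The Cartier dichotomy and the Hermitian curve}\label{sec:cartier}

\begin{lemma}\label{lem:dich}
If $M$ is an irreducible $k[G]$-module, then either $\mathcal C=0$ on $M$ or $X$ is ordinary.
\end{lemma}

\begin{proof}
Since $\mathcal C(\lambda\omega)=\lambda^{1/p}\mathcal C\omega$ for $\lambda\in k$ and $\mathcal C$ commutes with $G$, the kernel of $\mathcal C$ on $M$ is a $k[G]$-submodule. If it is $0$, then $\mathcal C$ maps a basis to a linearly independent family, so it is bijective.
\end{proof}

If $\mathcal C=0$ on $M$, then $g\le p(p-1)/2$ by \cite[Thm.~II.1.1]{Ekedahl}. The next proposition gives a weaker bound from first principles: vanishing of $\mathcal C$ produces a function of degree $p$ at every point, and two such functions give a plane model of small genus.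

\begin{proposition}\label{prop:C0}
If $g\ge1$ and $\mathcal C=0$ on $M$, then $g\le(p-1)^2$.
\end{proposition}

\begin{proof}
Let $y\in X$. A form $\omega\in M$ of order exactly $p-1$ at $y$ would have $\mathcal C\omega$ nonzero at $y$. So $h^0(\Omega^1(-(p-1)y))=h^0(\Omega^1(-py))$, and Riemann--Roch gives $h^0(py)=h^0((p-1)y)+1$. Hence there is a function $f_y$ with pole divisor exactly $py$, and $[k(X):k(f_y)]=p$.

Fix $y$. For $z\ne y$, since $p$ is prime, either $k(f_y,f_z)=k(X)$ or $f_z\in k(f_y)$. In the second case $k(f_z)=k(f_y)$, because both fields have index $p$; so $f_z$ is a M\"obius transform of $f_y$, and $f_y$ is totally ramified at $z$. If this happened for all $z\ne y$, then $f_y$ would ramify at infinitely many points, so it would be inseparable of degree $p$. Then $k(f_y)=k(X)^p\cong k(X)$ as fields, and $g=0$. Hence for some $z$ the map $(f_y,f_z)\colon X\to\mathbb P^1\times\mathbb P^1$ is birational onto an integral curve. Both projections have degree $p$, so that curve has bidegree $(p,p)$ and arithmetic genus $(p-1)^2\ge g$.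
\end{proof}

\begin{remark}
For $p\ge5$ the curve $y^2=x^p-x$ lies in case (a). On the basis $x^i\,dx/y$, $0\le i\le(p-3)/2$, we have $\mathcal C(x^i\,dx/y)=y^{-1}\mathcal C\bigl(x^i(x^p-x)^{(p-1)/2}dx\bigr)$, and the exponents $pl+\frac{p-1}2-l+i$, $0\le l\le\frac{p-1}2$, are never $\equiv-1\pmod p$.
\end{remark}

We use adjunction for plane curves in the following form. Let $X\subset\mathbb P^2$ be a smooth curve with equation $\Phi=0$ of degree $d\ge3$, let $W$ be the space of linear forms, and put $x=x_1/x_3$, $y=x_2/x_3$. The forms $\phi\,dx/(\partial\Phi/\partial y)$ with $\deg\phi(x,y)\le d-3$ make up $M$, and the resulting isomorphism $\operatorname{Sym}^{d-3}W\cong M$ (the Poincar\'e residue) is equivariant for all elements of $SL_3(k)$ that preserve $\Phi$.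

\begin{example}\label{ex:herm}
Let $q=p^a\ge3$ and $\Phi=x_1^{q+1}+x_2^{q+1}+x_3^{q+1}$. The partial derivatives are $x_i^q$, so the curve is smooth, of genus $q(q-1)/2$. Write $\Phi(v)={}^tv^{(q)}v$, where $(q)$ raises entries to the $q$-th power. The group $SU_3(q)$ of matrices $\sigma\in SL_3(\mathbb F_{q^2})$ with ${}^t\sigma^{(q)}\sigma=1$ preserves $\Phi$. With $\omega_0=dx/y^q$, the forms $x^iy^l\omega_0$, $i+l\le q-2$, are a basis of $M$, and $\mathcal C\omega_0=y^{-q/p}\mathcal C(dx)=0$. So the curve is not ordinary. If $q>p$, then $x^{p-1}\omega_0\in M$ and $\mathcal C(x^{p-1}\omega_0)=y^{-q/p}dx\ne0$, so $M$ is reducible by Lemma~\ref{lem:dich}.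
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:herm}]
Take $q=p\ge3$ in Example~\ref{ex:herm}. Then $M\cong\operatorname{Sym}^{p-2}W$ as an $SU_3(p)$-module.

For $d\le p-1$ the $SL_3(k)$-module $\operatorname{Sym}^dW$ is irreducible. Indeed, the monomials of degree $d$ have distinct weights for the diagonal torus, so a nonzero submodule is spanned by monomials. It is stable under the substitutions $x_j\mapsto x_j+\lambda x_i$ $(i\ne j)$ for all $\lambda\in k$, hence under their coefficients of $\lambda^1$, the operators $x_i\,\partial/\partial x_j$. Such an operator moves one unit of exponent from $x_j$ to $x_i$ and multiplies by the exponent of $x_j$, which is nonzero in $k$ if it lies between $1$ and $d<p$. So every monomial can be reached from every other one.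

The highest weight of $\operatorname{Sym}^dW$ is $d$ times a fundamental weight, hence $p$-restricted: its coefficients in the fundamental weights are at most $p-1$. By Steinberg's restriction theorem \cite{Steinberg}, an irreducible $SL_3(k)$-module with $p$-restricted highest weight remains irreducible on $SU_3(p)$. Thus $M$ is irreducible. As the curve is not ordinary, Lemma~\ref{lem:dich} gives $\mathcal C=0$. The last sentence of the theorem follows with Corollary~\ref{cor:answer}.
\end{proof}

\section{Inertia groups on ordinary curves, and a model case}\label{sec:ordinary}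

Wild ramification can defeat the Hurwitz bound because the higher ramification groups make $d_y$ large compared with $|G_y|$. On an ordinary curve they vanish beyond the first. Put $P_y=G_{y,1}$, the set of $p$-elements of $G$ fixing $y$, and call $y$ \emph{wild} if $P_y\ne1$.

\begin{lemma}\label{lem:ord}
Let $X$ be ordinary of genus $g\ge2$ and $G\le\operatorname{Aut}_k(X)$.
\begin{enumerate}
\item[(a)] For every $p$-subgroup $\Pi\le G$ all groups $\Pi_{y,2}$ are trivial, and
\begin{equation}\label{eq:pgroup}
g-1=|\Pi|\,(g(X/\Pi)-1)+\sum_{y\in X}(|\Pi_y|-1).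
\end{equation}
\item[(b)] Let $y\in X$, $q=|P_y|$, and $G_y=P_y\rtimes E$ with $E$ cyclic of order $m$. Then $P_y$ embeds in $(k,+)$ so that $E$ acts through multiplication by the group $\mu_m\subset k^*$ of $m$-th roots of unity. Hence $P_y$ is elementary abelian, $E$ acts freely on $P_y^\#$, $m\mid q-1$ if $q>1$, and $C_{G_y}(x)=P_y$ for $x\in P_y^\#$. Moreover $d_y=(qm-1)+(q-1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $Y=X/\Pi$. As $\Pi_{y,0}=\Pi_{y,1}$, formula \eqref{eq:RH} divided by $2$ reads
\[
g-1=|\Pi|(g(Y)-1)+\sum_y(|\Pi_y|-1)+\tfrac12\sum_y\sum_{i\ge2}(|\Pi_{y,i}|-1).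
\]
Subtract \eqref{eq:DS}, in which $\gamma(X)=g$: the nonnegative terms $|\Pi|(g(Y)-\gamma(Y))$ and the double sum add up to $0$.

(b) By (a) for $\Pi=P_y$ we have $G_{y,2}=1$, so $\theta_1$ is injective, and $\theta_0$ maps $E$ isomorphically onto $\mu_m$. An element of $G_y=P_yE$ acts on the abelian group $P_y$ as its $E$-component does, and $\mu_m$ acts freely on $k\setminus\{0\}$.
\end{proof}

Case (b) of Theorem~\ref{thm:main} does occur. The following curve displays every object of the proof, and we return to it at each stage.

\begin{example}\label{ex:quartic}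
Let $p=2$, $G=GL_3(\mathbb F_2)$, of order $168$, and let $X\subset\mathbb P^2$ be given by
\[
\Phi=x_1^4+x_2^4+x_3^4+x_1^2x_2^2+x_2^2x_3^2+x_3^2x_1^2+x_1x_2x_3(x_1+x_2+x_3).
\]
\emph{$\Phi$ is $G$-invariant.} It is symmetric, and $x_1\mapsto x_1+x_2$ adds $x_2^4$, $x_2^4$, $x_2^2x_3^2$, $x_2^2x_3^2$ to the terms $x_1^4$, $x_1^2x_2^2$, $x_3^2x_1^2$, $x_1x_2x_3(x_1+x_2+x_3)$; elementary matrices generate $G$.
\emph{$X$ is smooth of genus $3$.} The partial derivatives $x_ix_j(x_i+x_j)$ vanish together only where all nonzero coordinates are equal, that is, at the seven $\mathbb F_2$-rational points; these form one $G$-orbit, and $\Phi(1,0,0)=1$.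
\emph{$M\cong W$ is irreducible,} since $k[G]$ acts through an algebra containing the matrix units $E_{ij}=(1+E_{ij})-1$, $i\neq j$, and their products. As $3>(p-1)^2$, Lemma~\ref{lem:dich} and Proposition~\ref{prop:C0} show that $X$ is ordinary.

An involution of $G$ has the form $1+\nu$ with $\nu^2=0$ and $\nu$ of rank one; its fixed points in $\mathbb P^2$ form one $\mathbb F_2$-rational line, its \emph{axis}. The involutions with axis $x_1=0$ are the nontrivial elements of
\[
P=\{(x_1,x_2,x_3)\mapsto(x_1,\,x_2+bx_1,\,x_3+cx_1):b,c\in\mathbb F_2\}.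
\]
On this line $\Phi=(x_2^2+x_2x_3+x_3^2)^2$, so it meets $X$ in two points $\infty,\infty'$; they are not $\mathbb F_2$-rational and hence lie on no other rational line. So the set $S$ of wild points has $14$ elements, two on each of the seven lines. It is one orbit, because $x_2\leftrightarrow x_3$ interchanges $\infty$ and $\infty'$. Thus $H=G_\infty$ has order $12$, $P_\infty=P$, $q=4$, $m=3$, $d_\infty=14$. In \eqref{eq:RH}, $4=168\,(2h-2)+14\cdot14+\sum_j168(1-1/e_j)$, where $h=g(X/G)$ and the $e_j$ belong to the tame branch points. This forces $h=0$ and $\sum_j(1-1/e_j)=6/7$; two terms would add up to at least $1$, so there is one tame orbit, with $e=7$.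

Finally, an involution has only one axis. So $P_{\infty'}=P$, while $P\cap P_y=1$ for the other twelve points $y\in S$: the conjugates of $P$ form a TI family, and exactly two $H$-orbits on $S$, namely $\{\infty\}$ and $\{\infty'\}$, have stabilizers of even order.
\end{example}

The proof shows that a large counterexample would look like this: one wild orbit, one tame orbit, at most two $H$-orbits on $S$ with stabilizer of order divisible by $p$, and $P$ a TI subgroup. It then shows that such a configuration cannot have large $q$. From now on we assume, for contradiction: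

\medskip
\noindent\textbf{Hypothesis (H).} \emph{$X$ is ordinary of genus $g$, $M$ is an irreducible $k[G]$-module, $g\ge1.2\cdot10^9$ and $g\ge3p^4$.}

\section{Riemann--Hurwitz: two short orbits}\label{sec:RH}

The bound $|G|\ge g^2$ makes the quantity $\alpha=(2g-2)/|G|$ tiny: $0<\alpha<2/g<1/42$. A second consequence of irreducibility keeps the stabilizers from being too large.

\begin{lemma}\label{lem:orbit}
Every $G$-orbit on $X$ has at least $g$ points.
\end{lemma}

\begin{proof}
For an orbit $\mathcal O$, the forms in $M$ vanishing at all points of $\mathcal O$ make up a submodule of codimension at most $|\mathcal O|$. It is not $M$, because the canonical system has no base points. So it is $0$.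
\end{proof}

Call an orbit \emph{short} if its stabilizers are nontrivial, and \emph{wild} or \emph{tame} according to whether $p$ divides their order. By \eqref{eq:RH} and Lemma~\ref{lem:ord}(b), with $h=g(X/G)$,
\[
\alpha=2h-2+\sum_{\mathrm{wild}}\Bigl(1+\frac{q_i-2}{q_im_i}\Bigr)+\sum_{\mathrm{tame}}\Bigl(1-\frac1{e_j}\Bigr),
\]
where $q_im_i$ and $e_j$ are the orders of the stabilizers. A wild orbit contributes at least $1$, a tame one at least $\frac12$.

\begin{proposition}\label{prop:two}
We have $X/G\cong\mathbb P^1$, and there are exactly two short orbits, a wild orbit $S$ and a tame orbit $T$. Fix $\infty\in S$, write $H=G_\infty=P\rtimes E$ with $P=P_\infty$, $|P|=q=p^a$, $|E|=m$, and let $e$ be the order of the cyclic stabilizers on $T$. Then $p\nmid e$, $|G|=|S|qm$,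
\begin{equation}\label{eq:two}
\alpha=\frac{q-2}{qm}-\frac1e,\qquad 2g-2=|S|\Bigl(q-2-\frac{qm}e\Bigr),\qquad 0<q-2-\frac{qm}e<2 .
\end{equation}
\end{proposition}

\begin{proof}
\emph{No wild orbit.} This is Hurwitz's situation. For $h\ge2$ we get $\alpha\ge2$, and for $h=1$, $\alpha\ge\frac12$. For $h=0$ a positive value of $-2+\sum(1-1/e_j)$ is at least $\frac12$ with five or more terms, at least $\frac16$ with four, and at least $1-\frac12-\frac13-\frac17=\frac1{42}$ with three. All this contradicts $\alpha<1/42$.

So there is a wild orbit. If $h\ge1$, or if there are three or more wild orbits, then $\alpha\ge1$. Hence $h=0$.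

\emph{Two wild orbits $S_1,S_2$.} A tame orbit would give $\alpha\ge\frac12$. Without one, $2g-2=\sum|S_i|(q_i-2)\ge g(q_1+q_2-4)$ by Lemma~\ref{lem:orbit}, so $q_1+q_2\le5$. As $q_1,q_2>1$ are powers of the same prime, $q_1=q_2=2$ and $2g-2=0$, which is absurd.

\emph{One wild orbit $S$.} No tame orbit gives $\alpha<0$, and three or more give $\alpha\ge\frac12$. Two give $\alpha\ge1-\frac1{e_1}-\frac1{e_2}\ge\frac16$ unless $e_1=e_2=2$. In that case $2g-2=|S|(q-2)\ge g(q-2)$, so $0<q-2<2$ and $q=3$. Then $|S|=2g-2$, $m\le2$ and $|G|=3m|S|\le12(g-1)<g^2$, which is impossible.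

So there is one tame orbit, which gives the first two formulas in \eqref{eq:two}; the inequalities follow from $|S|\ge g$.
\end{proof}

The inequalities in \eqref{eq:two} say that $e$ is slightly larger than $m$. As $m$ divides $q-1$, this leaves very few possibilities.

\begin{proposition}\label{prop:types}
There are integers $D\in\{3,4\}$ and $j\mid D$ such that
\begin{equation}\label{eq:types}
m=\frac{q-1}j,\qquad e=\frac{q-1+D}j,
\end{equation}
\begin{equation}\label{eq:S}
|S|(q-4)=2(g-1)(q+2)\ \text{ if }D=3,\qquad |S|(q-3)=(g-1)(q+3)\ \text{ if }D=4 .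
\end{equation}
If $p=2$, then $D=4$ and $j=1$; if $p=3$, then $D=3$. Moreover
\begin{equation}\label{eq:g}
g<3qm<3q^2,\qquad\text{and}\qquad g<2qm\,\frac{q+2}{q-4}\ \text{ if }D=3.
\end{equation}
Consequently $q>20000$ and $q\ge p^3$.
\end{proposition}

\begin{proof}
First we need a crude lower bound for $q$. By \eqref{eq:two}, $q\ge3$, and $m\le q-1$. If $e\ge\frac{2qm}{q-2}$, then $\alpha\ge\frac{q-2}{2qm}\ge\frac1{4q}$. Otherwise, since $qme\,\alpha$ is a positive integer, $\alpha\ge\frac1{qme}>\frac{q-2}{2q^2m^2}\ge\frac1{4q^3}$, the last step because $2q(q-2)\ge(q-1)^2$ for $q\ge3$. With $\alpha<2/g$ we get $g<8q^3$, so $q\ge17$.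

Put $j=(q-1)/m$ and $\delta=e-m$. Multiplying the inequalities in \eqref{eq:two} by $e=m+\delta$ gives $0<(q-2)\delta-2m<2m+2\delta$. Multiply by $j$ and put $D=j\delta$. The left inequality gives $D>2\frac{q-1}{q-2}>2$, and the right one $D<4\frac{q-1}{q-4}=4+\frac{12}{q-4}<5$. This proves \eqref{eq:types}. Now
\[
q-2-\frac{qm}e=\frac{(q-2)(q-1+D)-q(q-1)}{q-1+D}=\frac{(q-2)D-2(q-1)}{q-1+D},
\]
which is $\frac{q-4}{q+2}$ for $D=3$ and $\frac{2(q-3)}{q+3}$ for $D=4$; \eqref{eq:S} follows.

Recall that $p\nmid e$. If $p=2$ and $D=3$, then $j$ is odd and $je=q+2$ is even, so $e$ would be even; hence $D=4$, and $j=1$ because $j$ divides both $4$ and the odd number $q-1$. If $p=3$ and $D=4$, then $3\nmid j$ and $3\mid q+3=je$, so $3\mid e$; hence $D=3$.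

From $g^2\le|G|=|S|qm$ and \eqref{eq:S} we get $g<2qm\frac{q+2}{q-4}$ for $D=3$ and $g<qm\frac{q+3}{q-3}$ for $D=4$. For $q\ge17$ both bounds are less than $3qm$. Finally $3q^2>g$ and (H) give $q^2>4\cdot10^8$ and $q>p^2$.
\end{proof}

\begin{remark}
Example~\ref{ex:quartic} has $D=4$, $j=1$, and \eqref{eq:S} reads $14\cdot1=2\cdot7$. The action of $PGL_2(q)$ on $\mathbb P^1$ has the wild orbit $\mathbb P^1(\mathbb F_q)$ with $m=q-1$ and the tame orbit $\mathbb P^1(\mathbb F_{q^2})\setminus\mathbb P^1(\mathbb F_q)$ with $e=q+1$; this is the pattern \eqref{eq:types} with $D=2$. The group theory below keeps producing $PSL_2(q)$, whose order contains the factor $q+1$, while positive genus demands $q+2$ or $q+3$.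
\end{remark}

Because $m$ is nearly $q$, the group $E$ permutes $P^\#$ almost transitively. We use this in the following form.

\begin{lemma}\label{lem:irr}
If $E_1\le E$ has order $m_1>\sqrt q-1$, then $1$ and $P$ are the only $E_1$-invariant subgroups of $P$. This holds for $E_1=E$, and $P\subset k$ is one-dimensional over $\mathbb F_p(\mu_m)=\mathbb F_q$.
\end{lemma}

\begin{proof}
The $E_1$-invariant subgroups of $P\subset k$ are the subspaces over the field $\mathbb F_p(\mu_{m_1})=\mathbb F_{p^c}$, which is spanned additively by $\mu_{m_1}$. If $P$ had dimension at least $2$, then $m_1\le p^c-1\le\sqrt q-1$. For $E$ itself, $m\ge(q-1)/4>\sqrt q-1$.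
\end{proof}

\section{Normal subgroups}\label{sec:normal}

For $J\trianglelefteq G$ the invariants $M^J$ form a submodule, which forces $X/J$ to be rational. So $G/J$ is a subgroup of $PGL_2(k)$, and Riemann--Hurwitz on $\mathbb P^1$ can be compared with \eqref{eq:two}.

\begin{proposition}\label{prop:normal}
Let $1\ne J\trianglelefteq G$. Then $P\le J$ and $p\nmid|G/J|$. Consequently $O_{p'}(G)=1$, $O_p(G)=1$ and $\operatorname{Hom}(G,\mathbb F_p)=0$.
\end{proposition}

\begin{proof}
Let $Y=X/J$. The submodule $M^J$ is $0$ or $M$. If $M^J=0$, then $g(Y)=0$, since regular forms on $Y$ pull back injectively into $M^J$. If $M^J=M$, the canonical map of $X$ is constant on $J$-orbits. It is an embedding unless $X$ is hyperelliptic, in which case it is a separable map of degree $2$ onto a rational curve. As $J\ne1$, we are in the hyperelliptic case and $|J|=2$. In both cases $Y\cong\mathbb P^1$. The group $\bar G=G/J$ acts faithfully on $Y$ with quotient $X/G\cong\mathbb P^1$, and the stabilizer of the image of $y$ is $G_yJ/J$.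

Suppose $P\not\le J$. The $E$-invariant subgroup $J\cap P$ is trivial by Lemma~\ref{lem:irr}. Then $[J\cap H,P]\le J\cap P=1$, so $J\cap H\le C_H(P)=P$ and $J\cap H=1$. Thus $\bar G$ has stabilizers isomorphic to $H$ on the image of $S$, cyclic stabilizers of some order $e'\mid e$ on the image of $T$, and trivial ones elsewhere. A $p$-element of $PGL_2(k)$ fixing $t=0$ is $t\mapsto t/(1+\beta t)=t-\beta t^2+\cdots$, so second ramification groups vanish on $Y$ too, and \eqref{eq:RH} gives $-2/|\bar G|=\frac{q-2}{qm}-\frac1{e'}$. With the integer $i=|\bar G|/(qm)\ge1$ this reads $\frac{qm}{e'}-(q-2)=\frac2i$, so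
\[
q-2<\frac{qm}{e'}\le q .
\]
The right inequality gives $e'\ge m$. The left one and $\frac{qm}e<q-2$ give $e'<e$, so $e'\le\frac e2=\frac{2(q-1)-(q-1-D)}{2j}<m$. This contradiction proves $P\le J$.

Hence $J$ contains all $P_y$, and all stabilizers of $\bar G$ on $\mathbb P^1$ have order prime to $p$. An element of order $p$ of $PGL_2(k)$ fixes a point, so $p\nmid|\bar G|$.

The group $O_{p'}(G)$ cannot contain $P$, so it is trivial. If $J=O_p(G)\ne1$, then $M^J\ne0$, as a $p$-group has nonzero invariants on every nonzero representation over $k$; so $M^J=M$ and $|J|=2$, against $|J|\ge q$. The kernel of a nonzero homomorphism $G\to\mathbb F_p$ would be a nontrivial normal subgroup of index $p$.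
\end{proof}

\section{A projective module and the intersections $P_y\cap P_z$}\label{sec:proj}

So far irreducibility has produced inequalities between orders. To learn something about the structure of $G$ we use Schur's lemma $\operatorname{End}_G(M)=k$, and we need a way to relate $M$ to a module that group theory can see. Allowing simple poles along $S$ does this: the residues map to the permutation module $k[S]$, and the larger module turns out to be projective, hence invisible to Tate cohomology. Put $Q=H^0(X,\Omega^1(S))$, of dimension $g-1+|S|$.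

\begin{proposition}\label{prop:proj}
$Q$ is a projective $k[G]$-module.
\end{proposition}

\begin{proof}
A $k[G]$-module is projective if its restriction to a Sylow $p$-subgroup $\Pi$ is. Let $Y=X/\Pi$ and let $\bar S$ be the image of $S$. Let $y\in X$ and $r_y=|\Pi_y|$. By Lemma~\ref{lem:ord}(a), a form of order $n$ at the image of $y$ pulls back to a form of order $r_yn+2(r_y-1)$. For $y\in S$ this is $\ge-1$ if and only if $r_y(n+2)\ge1$, that is, $n\ge-1$. For $y\notin S$ we have $r_y=1$, and the order is $n$. Hence $Q^\Pi=H^0(Y,\Omega^1_Y(\bar S))$, of dimension $g(Y)-1+|\bar S|$. Each $\Pi$-orbit in $S$ contributes $|\Pi|$ to $\sum_{y\in S}r_y$, so by \eqref{eq:pgroup}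
\[
\dim Q=|\Pi|(g(Y)-1)+\sum_{y\in S}r_y=|\Pi|\bigl(g(Y)-1+|\bar S|\bigr)=|\Pi|\dim Q^\Pi .
\]
The only simple $k[\Pi]$-module is $k$, and its injective hull is $k[\Pi]$. So $Q^\Pi$ is the socle of $Q$, and $Q$ embeds in $k[\Pi]^{\dim Q^\Pi}$. The dimensions agree, so $Q$ is free over $k[\Pi]$.
\end{proof}

Ordinarity entered twice, through the different exponent $2(r_y-1)$ and through \eqref{eq:pgroup}. In Example~\ref{ex:quartic} take for $\Pi$ the group $U$ of lower unitriangular matrices. Its involutions are the three in $P$ and the two maps $x_3\mapsto x_3+x_2+cx_1$, with axes $x_2=0$ and $x_1+x_2=0$. So $r_y=4,2,1$ at $2,4,8$ points of $S$; \eqref{eq:pgroup} reads $2=8(g(Y)-1)+10$, so $g(Y)=0$, $|\bar S|=24/8=3$, and $\dim Q=16=8\cdot2$.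

Let $\varepsilon\colon k[S]\to k$ be the sum of coefficients and $I=\ker\varepsilon$. The map $\omega\mapsto\sum_{y\in S}\operatorname{res}_y(\omega)\,y$ from $Q$ to $k[S]$ is equivariant with kernel $M$. Its image lies in $I$ by the residue theorem and has dimension $|S|-1$. So we have exact sequences
\begin{equation}\label{eq:res}
0\to M\to Q\to I\to0,\qquad 0\to I\to k[S]\to k\to0 .
\end{equation}

For finite-dimensional $k[G]$-modules $V,V'$ put $[V,V']^n=\hat H^n(G,\operatorname{Hom}_k(V,V'))$, Tate cohomology with $G$ acting by conjugation. We recall what is needed.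
\begin{enumerate}
\item[(T1)] $\hat H^0(G,V)=V^G/\operatorname{Tr}V$ with $\operatorname{Tr}=\sum_{\sigma\in G}\sigma$, and $\hat H^1=H^1$. So $[V,V']^0$ is a quotient of $\operatorname{Hom}_G(V,V')$ (it is the Hom-space of the stable module category), and $[k,k]^1=\operatorname{Hom}(G,k)$.
\item[(T2)] A short exact sequence in either variable gives a long exact sequence in the groups $[\ ,\ ]^n$, $n\in\mathbb Z$, because $\operatorname{Hom}_k$ is exact.
\item[(T3)] $[V,V']^n=0$ if $V$ or $V'$ is projective, because $\operatorname{Hom}_k(V,V')\cong V^*\otimes V'$ is then projective.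
\item[(T4)] For a finite $G$-set $\Sigma$, $\dim\hat H^0(G,k[\Sigma])$ is the number of orbits whose stabilizers have order divisible by $p$: the orbit sums are a basis of the invariants, and $\operatorname{Tr}s$ is $|G_s|$ times the orbit sum of $s$.
\end{enumerate}

\begin{proposition}\label{prop:rho}
Let $\rho$ be the number of $H$-orbits on $S$, including $\{\infty\}$, whose stabilizers in $H$ have order divisible by $p$. Then $\rho\le2$.
\end{proposition}

\begin{proof}
We have $\operatorname{Hom}_k(k[S],k[S])\cong k[S\times S]$. The $G$-orbits on $S\times S$ are represented by the pairs $(\infty,y)$, with $y$ running over representatives of the $H$-orbits, and the stabilizer of $(\infty,y)$ is $H_y$. By (T4), $\dim[k[S],k[S]]^0=\rho$. We bound this dimension in four steps.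

(1) By (T2), (T3) and the first sequence in \eqref{eq:res}, used once in each variable, $[I,I]^0\cong[I,M]^1\cong[M,M]^0$. This is a quotient of $\operatorname{End}_G(M)=k$, so $\dim[I,I]^0\le1$.

(2) The second sequence gives the exact sequence $[k,k]^0\to[k[S],k]^0\to[I,k]^0\to[k,k]^1$. The first map is onto, since it sends the class of the identity to that of $\varepsilon$, and $\operatorname{Hom}_G(k[S],k)=k\varepsilon$ by transitivity. The last term is $\operatorname{Hom}(G,k)=0$ by Proposition~\ref{prop:normal}. Hence $[I,k]^0=0$.

(3) The exact sequence $[I,I]^0\to[I,k[S]]^0\to[I,k]^0=0$ gives $\dim[I,k[S]]^0\le1$.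

(4) The sequence $[k,k[S]]^0\to[k[S],k[S]]^0\to[I,k[S]]^0$ is exact in the middle, and $\dim[k,k[S]]^0\le\dim k[S]^G=1$. So $\rho\le1+1$.
\end{proof}

Example~\ref{ex:quartic} has $\rho=2$. The $p$-elements of $H_y=H\cap G_y$ form $P\cap P_y$, so the proposition says the following. If $\rho=1$, then $P\cap P_y=1$ for all $y\ne\infty$. If $\rho=2$, there is one $H$-orbit $O\subseteq S\setminus\{\infty\}$ such that $r=|P\cap P_y|>1$ for $y\in O$ (this number is constant on $O$, as $H$ normalizes $P$), and $P\cap P_y=1$ for all other $y\ne\infty$. Since $G$ is transitive on $S$, in that case $|P_y\cap P_z|\in\{1,r\}$ for all $y\ne z$ in $S$.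

\section{Partial intersections do not occur}\label{sec:partial}

For $x\in G^\#$ of $p$-power order let $\operatorname{Fix}(x)=\{y\in S:x\in P_y\}$, the set of fixed points of $x$ on $X$. To exclude $1<r<q$ we make $\operatorname{Fix}(x)$ into a group $K_x$ of order prime to $p$ on which $P$ acts, so that the intersections $P\cap P_y$ become centralizers. A subgroup of $K_x$ is then covered by $p+1$ subgroups that meet trivially in pairs. An elementary abelian group of order $p^2$ is such a union, of subgroups of order $p$; here the pieces have order at least $p+1$, and the count fails.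

\begin{proposition}\label{prop:partial}
If $\rho=2$, then $r=q$.
\end{proposition}

\begin{proof}
Suppose $1<r<q$, and let $x\in P^\#$.

\emph{$C_G(x)$ is transitive on $\operatorname{Fix}(x)$.} For $y\in\operatorname{Fix}(x)$, Lemma~\ref{lem:ord}(b) gives $C_G(x)\cap G_y=P_y$. For $z\in\operatorname{Fix}(x)\setminus\{y\}$ the group $P_y\cap P_z$ contains $x$, so it has order $r$; hence $P_y$ has orbits of length $q/r\equiv0\pmod p$ on $\operatorname{Fix}(x)\setminus\{y\}$. Let $\Theta$ be a $C_G(x)$-orbit on $\operatorname{Fix}(x)$. Counting $P_y$-orbits for $y\in\Theta$ gives $|\Theta|\equiv1\pmod p$; a point $y\in\operatorname{Fix}(x)\setminus\Theta$ would give $|\Theta|\equiv0$. So $\Theta=\operatorname{Fix}(x)$, $|C_G(x)|=q|\operatorname{Fix}(x)|$, and $P$ is a Sylow subgroup of $C_G(x)$.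

\emph{The group $K_x$.} As $r<q$, the group $P$ fixes only $\infty$, so $N_G(P)\le H$ and $N_{C_G(x)}(P)=C_H(x)=P$. By (G3), $C_G(x)=K_xP$ with a normal $p$-complement $K_x$. Since $P$ is the stabilizer of $\infty$, $K_x$ is regular on $\operatorname{Fix}(x)$. For $\kappa\in K_x^\#$ we claim
\[
C_P(\kappa)=P\cap\kappa P\kappa^{-1}=P\cap P_{\kappa\infty},\qquad |C_P(\kappa)|=r .
\]
If $w=\kappa w'\kappa^{-1}$ with $w,w'\in P$, then $ww'^{-1}=\kappa\cdot w'\kappa^{-1}w'^{-1}\in K_x\cap P=1$, so $w=w'$ commutes with $\kappa$. The order is $r$ because $\kappa\infty\ne\infty$ and the group contains $x$.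

\emph{$r=q/p$.} Choose $x\in(P\cap P_y)^\#$ with $y\in O$; then $K_x\ne1$. By (G4) some $B_0\le P$ of index at most $p$ centralizes some $\kappa\in K_x^\#$. So $q/p\le r<q$.

\emph{The covering.} The set $\{P\cap P_y:y\in O\}$ is $E$-invariant and consists of nontrivial subgroups of index $p$, so by Lemma~\ref{lem:irr} it has two distinct members $Z,Z'$. Then $B=Z\cap Z'$ has index $p^2$, and $B\ne1$ because $q\ge p^3$. Take now $x\in B^\#$, put $K=C_{K_x}(B)$, let $Z_0,\dots,Z_p$ be the subgroups of index $p$ of $P$ containing $B$, and $A_i=C_{K_x}(Z_i)\le K$. For $\kappa\in K^\#$ the group $C_P(\kappa)$ contains $B$ and has index $p$, so it is some $Z_i$; thus $K=\bigcup A_i$. No element of $K_x^\#$ is centralized by all of $P$. Therefore $A_i\cap A_l=1$ for $i\ne l$, as $Z_iZ_l=P$; and $P/Z_i$ acts on $A_i^\#$ with orbits of length $p$, so a nontrivial $A_i$ has order at least $p+1$. At least two of the $A_i$ are nontrivial: if $y\in O$ has $P\cap P_y=Z$, then $y\in\operatorname{Fix}(x)$, so $y=\kappa\infty$ with $\kappa\in K_x^\#$ and $C_P(\kappa)=Z$; the same holds for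 $Z'$. Let $c$ be the largest order $|A_i|$ and let $A_l$ be another nontrivial one. Then
\[
c(p+1)\le|A_iA_l|\le|K|\le1+(p+1)(c-1)=c(p+1)-p ,
\]
a contradiction.
\end{proof}

\section{The TI configuration; the case where $P$ is a Sylow subgroup}\label{sec:TI}

Now $\rho=1$, or $\rho=2$ and $r=q$. Put
\[
F=\{y\in S:P_y=P\},\qquad f=|F|,\qquad N=N_G(P),\qquad n=|G:N| .
\]
Then $F=\{\infty\}$ or $F=\{\infty\}\cup O$, respectively, and $P\cap P_y=1$ for $y\notin F$.

\begin{lemma}\label{lem:F}
$P$ is TI in $G$ and not normal. For $x\in P^\#$ we have $\operatorname{Fix}(x)=F$ and $C_G(x)\le N$. The group $N$ is the setwise stabilizer of $F$ and is transitive on $F$ with point stabilizer $H$; so $|N|=fqm$ and $|S|=fn$.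
\end{lemma}

\begin{proof}
The conjugates of $P$ are the groups $\sigma P\sigma^{-1}=P_{\sigma\infty}$, which are equal to $P$ or meet it trivially; $P$ is not normal as $O_p(G)=1$. The same formula shows that $\sigma\in N$ if and only if $\sigma\infty\in F$. This gives transitivity on $F$, and shows that the stabilizer of $F$ lies in $N$; conversely $N$ preserves $F$, the fixed point set of $P$. Finally $C_G(x)$ preserves $\operatorname{Fix}(x)=F$.
\end{proof}

By conjugation, for each $y\in S$ and $x\in P_y^\#$ the set $\operatorname{Fix}(x)=\{z:P_z=P_y\}$ has $f$ points. Theorem~\ref{thm:TI} is about simple groups; we extend it to the groups that we shall meet.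

\begin{lemma}\label{lem:PSL}
Let $\Gamma$ be a finite group with $O_{p'}(\Gamma)=1$, and let $\Pi$ be a Sylow $p$-subgroup that is elementary abelian of order at least $p^3$, TI and not normal. Suppose that $\Pi$ has no proper nontrivial $N_\Gamma(\Pi)$-invariant subgroup, or that every nontrivial normal subgroup of $\Gamma$ contains $\Pi$. Then $\Gamma$ has a normal subgroup $K\cong PSL_2(|\Pi|)$ with $\Pi\le K$.
\end{lemma}

\begin{proof}
$O_p(\Gamma)$ lies in two distinct Sylow subgroups, so it is trivial. Hence a minimal normal subgroup is $K=K_1\times\dots\times K_s$ with isomorphic nonabelian simple $K_i$ of order divisible by $p$, and each $\Pi\cap K_i$ is a nontrivial Sylow subgroup of $K_i$. For $x\in\Pi^\#$ and $\sigma\in C_\Gamma(x)$ we have $x\in\Pi\cap\sigma\Pi\sigma^{-1}$, so $C_\Gamma(x)\le N_\Gamma(\Pi)$. If $s\ge2$, take $x$ in $\Pi\cap K_1$ and then in $\Pi\cap K_2$ to see that all $K_i$ normalize $\Pi$. Then $\Pi\cap K\ne1$ is a normal $p$-subgroup of $K$, which is impossible. So $K$ is simple. The subgroup $\Pi\cap K\ne1$ is $N_\Gamma(\Pi)$-invariant, so either hypothesis gives $\Pi\le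 K$. Apply Theorem~\ref{thm:TI}.
\end{proof}

\begin{proposition}\label{prop:7A}
$p$ divides $f$.
\end{proposition}

\begin{proof}
Suppose $p\nmid f$. Then $P$ is a Sylow subgroup of $N$, hence of $G$ by (G1). By Proposition~\ref{prop:normal} and Lemmas~\ref{lem:F} and~\ref{lem:PSL} there is a normal subgroup $K\cong PSL_2(q)$ containing $P$. If the normal subgroup $C_G(K)$ were nontrivial, then $P\le C_G(K)\cap K=1$. So $G$ embeds in $\operatorname{Aut}(K)$ and $|G|\le a\,q(q^2-1)$ by (G6). The conjugates of $P$ are the Sylow $p$-subgroups of $K$, so $n=q+1$ and $fqm=|G|/(q+1)\le a\,q(q-1)$, that is, $f\le aj\le4a$.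

Now $e$ divides $|G|=f(q+1)qm$ and is prime to $q$, so $e\mid f(q+1)m$. Multiplying by $j$, we see that $q-1+D$ divides $f(q+1)(q-1)$, which is congruent to $f(2-D)(-D)=fD(D-2)\in\{3f,8f\}$ modulo $q-1+D$. So $q<8f\le32a$. Then $2^a<32a$, so $a\le7$ and $q<224$, contradicting $q>20000$.
\end{proof}

\section{The case $p\mid f$}\label{sec:pf}

Now $P$ is no longer a Sylow subgroup, so Lemma~\ref{lem:PSL} does not apply to it directly. We first determine $N$ from its action on $F$. Then we locate a Sylow subgroup of $G$ inside $N$ and either transfer onto a quotient of order $p$, or compute the genus from \eqref{eq:pgroup}, or find a group to which Lemma~\ref{lem:PSL} applies.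

\subsection{The normalizer of $P$}
We have $F=\{\infty\}\cup O$. Since $P$ fixes $F$ pointwise, $E$ is transitive on the $H$-orbit $O$. Let $E_0\le E$, of order $m_0$, be the kernel of this action. As $E$ is abelian, $E/E_0$ is regular on $O$, so
\[
f-1=m/m_0,\qquad f\le q .
\]
The kernel of $N$ on $F$ is $L=P\rtimes E_0$. Put $C=C_G(P)\trianglelefteq N$.

\begin{lemma}\label{lem:N}
There is a normal subgroup $R$ of $N$ containing $L$ such that $R/L$ is an elementary abelian $p$-group of order $f$, and $E/E_0$ acts regularly on $(R/L)^\#$ by conjugation. Either $C=P$, or $|C|=qf$ and $C/P\cong R/L$ as groups with $N$-action.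
\end{lemma}

\begin{proof}
The stabilizer $H/L\cong E/E_0$ of $\infty$ is regular on $F\setminus\{\infty\}$, so $N/L$ is sharply $2$-transitive on $F$. By (G5) the identity and the fixed-point-free elements form a regular normal subgroup $R/L$ of order $f$. The bijection $(R/L)^\#\to O$, $\sigma\mapsto\sigma\infty$, is $E$-equivariant, which gives the regular action. So all elements of $(R/L)^\#$ have the same order, necessarily a prime; it is $p$ because $p\mid f$. The center of the $p$-group $R/L$ is nontrivial and $E$-invariant, hence everything.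

For $y\in F$ we have $C\cap G_y=C_{G_y}(P_y)=P$. So $C\cap L=P$, and $CL/L\cong C/P$ is a normal subgroup of $N/L$ all of whose nontrivial elements are fixed-point-free. Thus $CL/L$ is an $E$-invariant subgroup of $R/L$, so it is $1$ or $R/L$.
\end{proof}

\subsection{The case $C=P$}
This is the case of Example~\ref{ex:quartic}, where $f=p=2$.

\begin{proposition}\label{prop:CP}
$C\ne P$.
\end{proposition}

\begin{proof}
Suppose $C=P$, so that $\bar N=N/P$ acts faithfully on $P$. Bars denote images in $\bar N$.

\emph{Step 1: $f=p=2$.} The group $\bar L=\bar E_0$ is cyclic of order $m_0$ and normal in $\bar N$. The normal subgroup $C_{\bar R}(\bar L)$ contains $\bar L$, and its image in $R/L$ is $E$-invariant, so it is $\bar L$ or $\bar R$. If it is $\bar R$, then $\bar L$ is central in $\bar R$ of order prime to $p$, and (G2) gives $\bar R=\bar L\times\bar U$ with a $p$-group $\bar U\ne1$, characteristic in $\bar R$ and so normal in $\bar N$. Then $C_P(\bar U)\ne1$ is $E$-invariant, hence equal to $P$ by Lemma~\ref{lem:irr}, contradicting faithfulness. So the homomorphism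 $\bar N\to\operatorname{Aut}(\bar L)$ embeds $\bar R/\bar L$. It kills $\bar E$, so $E$ acts trivially on $\bar R/\bar L$. But $E$ is transitive on the $f-1$ nontrivial elements; so $f=2$ and $p=2$. By Proposition~\ref{prop:types}, $m=q-1$, and $|N|=2q(q-1)$.

\emph{Step 2: the action on $P$.} Let $U$ be a Sylow $2$-subgroup of $N$; then $|U:P|=2$, and all $v\in U\setminus P$ act on $P$ as the same automorphism $\tau\ne1$, with $\tau^2=1$. View $P$ as a line over $\mathbb F_q\subset\operatorname{End}(P)$ (Lemma~\ref{lem:irr}); the image of $H$ in $\operatorname{Aut}(P)$ is $\mathbb F_q^*$. As $H$ has index $2$ in $N$, $\tau$ normalizes $\mathbb F_q^*$, so conjugation by $\tau$ is a field automorphism of $\mathbb F_q$ of order at most $2$. If it were trivial, $\tau$ would be an element of $\mathbb F_q^*$, of odd order. So $q=q_0^2$ and $\tau(\lambda w)=\lambda^{q_0}\tau(w)$. Choose $w\in C_P(\tau)^\#$. Then $P=\mathbb F_qw$, $C_P(\tau)=\mathbb F_{q_0}w$ has order $q_0$, and $1+\tau\colon\lambda w\mapsto(\lambda+\lambda^{q_0})w$ maps $P$ onto $C_P(\tau)$, the trace being surjective.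

\emph{Step 3: no $v\in U\setminus P$ fixes a point of $S$.} Suppose $v\in P_y$. The $2$-element $v$ is not in $H$, so it interchanges the two points of $F$, and $y\notin F$. The group $C_P(v)=C_P(\tau)$, of order $q_0>2$, acts on $\operatorname{Fix}(v)$, which has $f=2$ points. So a nontrivial element of $P$ fixes $y$, against $P\cap P_y=1$.

\emph{Step 4: transfer.} By Step 3, $P^\#$ is the set of elements of $U^\#$ that have fixed points on $S$. So $N_G(U)\le N$, and $U$ is a Sylow $2$-subgroup of $G$ by (G1). Take $v\in U\setminus P$. Then $v^2\in C_P(\tau)$, so $v^2=\tau(w')\,w'$ for some $w'\in P$, and $u=vw'$ satisfies $u^2=v^2\cdot v^{-1}w'v\cdot w'=1$. Evaluate the transfer $V\colon G\to U/P$ at $u$ by (G3). The $2$-cycles of $u$ on $G/U$ contribute conjugates of $u^2=1$. The $1$-cycles contribute conjugates of $u$ in $U$; these have no fixed point on $S$, so they lie in $U\setminus P$. Their number is congruent to $|G:U|$ modulo $2$, hence odd. So $V(u)\ne1$, contradicting $\operatorname{Hom}(G,\mathbb F_2)=0$.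
\end{proof}

In Example~\ref{ex:quartic}, $q_0=2$, and Step 3 is where the argument stops: the involution $x_3\mapsto x_3+x_2$ in $U\setminus P$ does fix two points of $S$.

\subsection{The case $|C|=qf$}
Now $C$ is a normal $p$-subgroup of order $qf$ of $N$, which has order $fqm$. So $C$ is the Sylow $p$-subgroup of $N=C\rtimes E$, $P$ is central in $C$, and $E/E_0$ acts regularly on $(C/P)^\#$. The cyclic group $N/C\cong E$ acts faithfully on $X/C$ and fixes the image of $\infty$. Let $h=g(X/C)$. Since $m$ is large, $h$ is $0$ or large:

\begin{lemma}\label{lem:cyc}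
If a cyclic group of order $m$ prime to $p$ acts faithfully and with a fixed point on a curve of genus $h\ge1$, then $m<12h$.
\end{lemma}

\begin{proof}
Let $m\ge2$. If the quotient has genus at least $1$, then \eqref{eq:RH} gives $2h-2\ge m-1$. If it has genus $0$ and ramification indices $e_1=m,e_2,\dots,e_s$, then $2h-2=-m-1+\sum_{i\ge2}m(1-1/e_i)$. For $s\le2$ the right side is negative. For $s\ge4$ it is at least $\frac m2-1$, so $m\le4h-2$. For $s=3$ we get $0<2h-1=m(1-\frac1{e_2}-\frac1{e_3})$; the bracket, being positive, is at least $\frac16$, so $m\le12h-6$.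
\end{proof}

\begin{proposition}\label{prop:iia}
No element of $C\setminus P$ fixes a point of $S$.
\end{proposition}

\begin{proof}
Suppose $c\in C\setminus P$ fixes $y\in S$, so $c\in P_y\ne P$. The group $P$ centralizes $c$, so it acts on $\operatorname{Fix}(c)=\{z:P_z=P_y\}$, a set of size $f$, and it acts freely because $P\cap P_y=1$. Hence $q\mid f$, so $f=q$ and $m=q-1$. Moreover $P\le C_G(c)\le N_G(P_y)$ by Lemma~\ref{lem:F}, and the Sylow $p$-subgroup of $N_G(P_y)$ is the normal subgroup $C_G(P_y)$; so $P$ and $P_y$ commute, and $P_y\le C$. This argument applies to every such $c$, so each conjugate of $P$ that meets $C$ nontrivially lies in $C$. Let $s\ge2$ be the number of these conjugates. Each is $P_z$ for exactly $q$ points $z$, so \eqref{eq:pgroup} for $C$ reads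
\[
g-1=q^2(h-1)+sq(q-1).
\]
If $h\ge1$, then $h>\frac{q-1}{12}>4$ by Lemma~\ref{lem:cyc}, and $g>3q^2$, contradicting \eqref{eq:g}. If $h=0$, then $g-1=q(s(q-1)-q)$, and $g<3q(q-1)$ gives $s<4+\frac1{q-1}$, so $s\in\{2,3,4\}$. For $D=3$, \eqref{eq:S} and $q+2\equiv6$ give $(q-4)\mid12(g-1)$, while $g-1\equiv4(3s-4)\in\{8,20,32\}$ modulo $q-4$; so $q-4\le12\cdot32=384$. For $D=4$, likewise $(q-3)\mid6(g-1)$ and $g-1\equiv3(2s-3)\in\{3,9,15\}$ modulo $q-3$; so $q-3\le90$. Both contradict $q>20000$.
\end{proof}

So the only points with nontrivial stabilizer in $C$ are those of $F$, with stabilizer $P$, and \eqref{eq:pgroup} gives $g-1=qf(h-1)+f(q-1)$, that is,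
\begin{equation}\label{eq:gh}
g-1=f(qh-1),\qquad h\ge1 .
\end{equation}

\begin{lemma}\label{lem:C}
\begin{enumerate}
\item[(a)] $m_0>1$, and $P$ has no proper nontrivial $E_0$-invariant subgroup.
\item[(b)] $C=P\times A$ is elementary abelian, where $A=C_C(E_0)$ has order $f$ and is normalized by $E$, and $E/E_0$ is regular on $A^\#$.
\item[(c)] $N_G(C)=N$, and $C$ is a Sylow $p$-subgroup of $G$.
\item[(d)] $f\ge3$.
\item[(e)] $C_G(w)=C$ for all $w\in C\setminus A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:gh}, \eqref{eq:g} and $f\le q$ we have $qfh<3qm+q$, so $fh\le3m$. With Lemma~\ref{lem:cyc}, $fm<12fh\le36m$, so $f\le35$ and $m_0=\frac m{f-1}\ge\frac{q-1}{4\cdot34}>\sqrt q-1$, because $\sqrt q+1>136$. (This inequality is the most demanding use of $q>20000$.) Apply Lemma~\ref{lem:irr}.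

(b) For $c\in C$ the group $cE_0c^{-1}$ is a complement to $P$ in $L\trianglelefteq N$, so it is conjugate to $E_0$ under $P$ by (G2). Hence $C=P\,N_C(E_0)$, and $[N_C(E_0),E_0]\le C\cap E_0=1$, so $N_C(E_0)=A$. As $E_0\ne1$ acts freely on $P^\#$, $A\cap P=1$; as $P$ is central, $C=P\times A$ with $A\cong C/P$. The abelian group $E$ normalizes $C$ and $E_0$, hence $A$.

(c) By Proposition~\ref{prop:iia}, $P^\#$ is the set of elements of $C^\#$ with fixed points on $S$, so $N_G(C)\le N$; also $C\trianglelefteq N$. Use (G1).

(d) If $f=2$, then $E$ centralizes $A$, so $C\cap G'=[C,N]\le P\ne C$ by (G3). Then $p$ divides $|G/G'|$, contradicting Proposition~\ref{prop:normal}.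

(e) For $x\in P^\#$ we have $C_G(x)=C_N(x)=C\,C_E(x)=C$. Let $w=xu$ with $x\in P^\#$, $u\in A^\#$. Then $C$ is a Sylow subgroup of $C_G(w)$, and its normalizer there is $C_N(w)=C\,C_E(w)=C$, since an element of $E$ fixing $xu$ fixes $x$. By (G3), $C_G(w)=K_wC$ with a normal $p$-complement $K_w$. For $x'\in P^\#$ we have $C_{K_w}(x')\le C\cap K_w=1$, so $K_w=1$ by (G4) applied to $P$.
\end{proof}

Whether the Sylow subgroup $C$ is TI depends on the remaining centralizers. Fix $u\in A^\#$ and put $\Delta=C_G(u)$. If $\Delta\le N$, then $C$ is TI in $G$. If not, we split off the factor $A$ from $\Delta$ by transfer and obtain a group in which $P$ is a nonnormal TI Sylow subgroup.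

The group $C$ is a Sylow subgroup of $\Delta$, and $N_\Delta(C)=C_N(u)=C\rtimes E_0$, since $E_0$ is the stabilizer of $u$ in $E$. By (G3) and Lemma~\ref{lem:C}(a), $C\cap\Delta'=[C,E_0]=[P,E_0]=P$. Let $\Delta_0\trianglelefteq\Delta$ be the kernel of the map onto the largest abelian $p$-quotient. That quotient is the Sylow $p$-subgroup of $\Delta/\Delta'$, isomorphic to $C/(C\cap\Delta')$. So $|\Delta:\Delta_0|=f$, and $\Delta_0\cap C=P$ is a Sylow subgroup of $\Delta_0$. As $E_0$ has order prime to $p$, it lies in $\Delta_0$, and
\begin{equation}\label{eq:ND}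
N_{\Delta_0}(P)=\Delta_0\cap C_N(u)=(\Delta_0\cap C)E_0=P\rtimes E_0 .
\end{equation}

\begin{proposition}\label{prop:iib}
The case $|C|=qf$ is impossible.
\end{proposition}

\begin{proof}
\emph{Suppose $P\trianglelefteq\Delta_0$.} A normal Sylow subgroup is characteristic, so $P\trianglelefteq\Delta$ and $\Delta\le N$. All elements of $A^\#$ are conjugate under $E\le N$, so with Lemma~\ref{lem:C}(e) we get $C_G(w)\le N$ for all $w\in C^\#$. If $1\ne w\in C\cap\sigma C\sigma^{-1}$, then the $p$-group $\sigma C\sigma^{-1}$ lies in $C_G(w)\le N$, hence equals $C$. So $C$ is TI. By Proposition~\ref{prop:normal} it is not normal, $O_{p'}(G)=1$, and every nontrivial normal subgroup has index prime to $p$ and so contains $C$. Lemma~\ref{lem:PSL} gives $C\le K\cong PSL_2(qf)$. By (G6) and $f\ge3$,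
\[
m=|N_G(C):C|\ge|N_K(C):C|\ge\frac{qf-1}2>q-1 ,
\]
a contradiction.

\emph{Suppose $P$ is not normal in $\Delta_0$.} It is TI by Lemma~\ref{lem:F}. The centralizer in $O_{p'}(\Delta_0)$ of any $x\in P^\#$ lies in $C$, so it is trivial, and (G4) gives $O_{p'}(\Delta_0)=1$. By \eqref{eq:ND} and Lemma~\ref{lem:C}(a), Lemma~\ref{lem:PSL} applies: $P\le K\trianglelefteq\Delta_0$ with $K\cong PSL_2(q)$. From $N_K(P)\le N_{\Delta_0}(P)$ we get
\[
\frac{q-1}{\gcd(2,q-1)}\le m_0=\frac m{f-1}\le\frac{q-1}{f-1},
\]
so $f-1\le2$. As $f\ge3$ is a power of $p$, we have $f=p=3$. Then $m=2m_0\ge q-1$, so $m=q-1$, $m_0=\frac{q-1}2$, and $D=3$ by Proposition~\ref{prop:types}.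

We compute $n=|G:N|$ in two ways. The groups $N_K(P)\le N_{\Delta_0}(P)$ both have order $q\frac{q-1}2$, so the Frattini argument gives $\Delta_0=KN_{\Delta_0}(P)=K$ and $|\Delta|=\frac32q(q^2-1)$. Now $A=\langle u\rangle$ has order $3$, $C_G(A)=\Delta$, and $E$ interchanges the two elements of $A^\#$. So $|N_G(A)|=3q(q^2-1)$ divides $|G|=n|N|=3nq(q-1)$, and
\[
(q+1)\mid n .
\]
On the other hand $g-1=3(qh-1)$ and $|S|=3n$, so \eqref{eq:S} reads $n(q-4)=2(qh-1)(q+2)$. As $q$ is a power of $3$, $q-4$ is prime to $6$; since $q+2=(q-4)+6$, it is prime to $2(q+2)$. So $q-4$ divides $qh-1$ and hence $4h-1$; write $4h-1=i(q-4)$ with $i\ge1$ odd. By \eqref{eq:g},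
\[
3qh=g+2<2q\,\frac{(q-1)(q+2)}{q-4}+2=2q\Bigl(q+5+\frac{18}{q-4}\Bigr)+2,
\]
so $h<\frac23q+5$. For $i\ge3$ we would have $h\ge\frac{3q-11}4>\frac23q+5$. Hence $i=1$, $4h=q-3$, $4(qh-1)=q^2-3q-4=(q-4)(q+1)$, and $n=\frac{(q+1)(q+2)}2$. Then $n/(q+1)=\frac{q+2}2$ is not an integer, because $q$ is odd. This is the final contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:dich}, $\mathcal C=0$ on $M$ or $X$ is ordinary. In the first case (a) holds by Section~\ref{sec:cartier}. In the second case, if (b) fails, then (H) holds. Propositions~\ref{prop:rho} and~\ref{prop:partial} lead to the configuration of Section~\ref{sec:TI}, Proposition~\ref{prop:7A} gives $p\mid f$, and both alternatives of Lemma~\ref{lem:N} are excluded by Propositions~\ref{prop:CP} and~\ref{prop:iib}.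
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bender}
Bender, J. Algebra 17 (1971).

\bibitem{Ekedahl}
Ekedahl, Math. Scand. 60 (1987).

\bibitem{GLS}
Gorenstein, Lyons, Solomon, \emph{The Classification of the Finite Simple Groups, Number 3}.

\bibitem{Hortsch}
Ruthi Hortsch, \emph{On the canonical representation of curves in positive characteristic}, arXiv:1112.1468 (2011).

\bibitem{KS}
Kurzweil, Stellmacher, \emph{The Theory of Finite Groups}.

\bibitem{Serre}
Serre, \emph{Local Fields}.

\bibitem{Steinberg}
Steinberg, Nagoya Math. J. 22 (1963).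

\end{thebibliography}
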